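\title{Generically free sections of representations of reductive groups}

\begin{abstract}
Let $G$ be a reductive group over an algebraically closed field of arbitrary characteristic and let $V$ be a finite-dimensional representation of $G$. We prove that if some subquotient of $V$ is generically free, then $V$ is generically free, where stabilizers are taken as group schemes. More generally, if the generic stabilizers of a subquotient are finite of order at most $n$, then so are those of $V$. The proof constructs a semi-invariant polynomial whose nonvanishing locus has finite stabilizers, and uses the Cartan decomposition of $G(k((\varpi)))$ to show that near this locus stabilizing elements cannot escape to infinity in $G$.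
\end{abstract}

\section{The question and the result}\label{sec:intro}

Throughout, $k$ is an algebraically closed field of arbitrary characteristic. An \emph{algebraic group} is an affine group scheme of finite type over $k$, a \emph{representation} is finite-dimensional, and a \emph{reductive group} is a smooth connected algebraic group whose unipotent radical is trivial. We regard a representation $V$ of an algebraic group $G$ as an affine space, and points are $k$-points unless we say otherwise. The \emph{stabilizer} of $v\in V$ is the closed subgroup scheme $G_v$ of $G$ with
\[
G_v(R)=\{g\in G(R): gv=v \text{ in } V\otimes_kR\}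
\]
for every commutative $k$-algebra $R$. A statement holds \emph{for generic $v\in V$} if it holds for all $v$ in some dense open subset of $V$, and $V$ is \emph{generically free} if $G_v$ is the trivial group scheme for generic $v$.

An algebraic group $\Gamma$ is finite exactly when it has dimension $0$, and then its \emph{order} is $|\Gamma|=\dim_kk[\Gamma]$. Thus $|\Gamma|=1$ if and only if $\Gamma$ is trivial. The order counts infinitesimal symmetries as well as points. If $\mathbb{G}_m$ acts on $k$ by $t\cdot v=t^dv$ with $d\ge1$, the stabilizer of $v\neq0$ is $\operatorname{Spec}k[t]/(t^d-1)$, of order $d$; when $d=\operatorname{char}k$ it has a single point but is not trivial.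

A \emph{section} of $V$ is a representation $W$ of $G$ that is isomorphic to $V_2/V_1$ for some $G$-invariant subspaces $V_1\subseteq V_2\subseteq V$. A vector of $V$ ought to be at least as hard to fix as a vector of one of the pieces from which $V$ is built. This suggests the following conjecture, posed in \cite{GG}: \emph{if $G$ is reductive and $V$ has a generically free section, then $V$ is generically free.}

For quotients this holds for every group.

\begin{lemma}\label{lem:quotient}
Let $\pi\colon V\to V'$ be a surjective homomorphism of representations of an algebraic group $G$, and let $n\ge1$. If $G_{v'}$ is finite of order at most $n$ for generic $v'\in V'$, then $G_v$ is finite of order at most $n$ for generic $v\in V$.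
\end{lemma}

\begin{proof}
If $g\in G(R)$ fixes $v$, then it fixes $\pi(v)$. So $G_v$ is a closed subgroup scheme of $G_{\pi(v)}$, and $k[G_v]$ is a quotient of $k[G_{\pi(v)}]$. Hence $G_v$ is finite and $|G_v|\le|G_{\pi(v)}|$ whenever $G_{\pi(v)}$ is finite. The preimage of a dense open subset of $V'$ is open and nonempty, hence dense in the irreducible variety $V$.
\end{proof}

In characteristic $0$ the representations of a reductive group are completely reducible, so a section of $V$ is a direct summand, hence a quotient, and the lemma gives the conjecture. In positive characteristic a subrepresentation need not be a direct summand. In characteristic $2$, for instance, the span of $x^2$ and $y^2$ in the space of binary quadratic forms is $\mathrm{SL}_2$-invariant; an invariant complement would be a weight line of the diagonal torus, so it would be spanned by $xy$, but the substitution $y\mapsto x+y$ sends $xy$ to $x^2+xy$. The conjecture is also known when $G$ is simple and the generically free section is irreducible. We prove it in general, using neither of these cases.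

\begin{theorem}\label{thm:main}
Let $G$ be a reductive group, $V$ a representation of $G$, and $W$ a section of $V$. Let $n\ge1$, and suppose that there is a dense open subset of $W$ on which the stabilizers are finite of order at most $n$. Then for generic $v\in V$ the stabilizer $G_v$ is finite of order at most $n$. In particular, taking $n=1$, if $W$ is generically free, then $V$ is generically free.
\end{theorem}

By Lemma~\ref{lem:quotient}, the essential case is that of a subrepresentation $W\subseteq V$. A point $w$ of a proper subrepresentation is far from generic in $V$, so we must bound the stabilizers of points near $w$ in terms of $G_w$. One expects generic stabilizers to be the smallest ones. This is correct for the dimension, but for the order it can fail: elements fixing points $v$ near $w$ may run off to infinity in $G$ as $v$ tends to $w$, and then $G_w$ does not see them. Section~\ref{sec:arcs} shows this phenomenon in two examples and shows in a third how to exclude it. In Section~\ref{sec:scheme} we assemble the stabilizers into a scheme over $V$ and observe that the order is semicontinuous wherever this scheme is finite. Section~\ref{sec:semi} selects the points $w\in W$ at which to work, Section~\ref{sec:cartan}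 shows that no escape to infinity occurs at these points, and Section~\ref{sec:finite} deduces finiteness and the theorem.

\section{Stabilizing elements along arcs}\label{sec:arcs}

Put $O=k[[\varpi]]$ and $K=k((\varpi))$. An element $\gamma$ of $V(O)=V\otimes_kO$ is a formal arc in $V$, and its reduction modulo $\varpi$ is a point $\gamma(0)\in V$. Since $G$ is affine, $G(O)$ is a subgroup of $G(K)$. An element $h\in G(O)$ has a reduction $h(0)\in G(k)$, and $(h\gamma)(0)=h(0)\gamma(0)$ because the action is compatible with the map $O\to k$. An element $g\in G(K)$ with $g\gamma=\gamma$ in $V(K)=V\otimes_kK$ is a family of stabilizing elements along the punctured arc. If $g\in G(O)$, the family has the limit $g(0)\in G_{\gamma(0)}(k)$. If $g\notin G(O)$, we say that it \emph{escapes to infinity}.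

\begin{example}[a badly chosen point]\label{ex:cubic}
Let $\operatorname{char}k=0$ and let $G=\mathrm{SL}_2$ act on the space $V$ of binary cubic forms through its action on the linear forms $kx\oplus ky$. An element of $G(k)$ fixing $w=x^2y$ preserves the lines $kx$ and $ky$, by unique factorization, so it has the form $x\mapsto tx$, $y\mapsto t^{-1}y$. It multiplies $w$ by $t$, so $t=1$. Algebraic groups are reduced in characteristic $0$, so $G_w=1$.

A generic cubic has three pairwise non-proportional linear factors. These satisfy a linear relation with nonzero coefficients, so after rescaling, the cubic is $c\,\ell_1\ell_2\ell_3$ with $\ell_1+\ell_2+\ell_3=0$. The substitution $g$ with $\ell_1\mapsto\ell_2$ and $\ell_2\mapsto\ell_3=-\ell_1-\ell_2$ has determinant $1$ in the basis $\ell_1,\ell_2$ and sends $\ell_3$ to $-\ell_2-\ell_3=\ell_1$. It fixes the cubic and has order $3$. So $V$ contains a point with trivial stabilizer but is not generically free.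

To see the escape, take $\gamma=x^2y-\varpi^2y^3$, so that $\gamma(0)=w$, and $\ell_1=2\varpi y$, $\ell_2=x-\varpi y$, $\ell_3=-x-\varpi y$, whose sum is $0$ and whose product is $-2\varpi\gamma$. The element $g\in G(K)$ constructed above fixes $\gamma$ and sends $y$ to $(2\varpi)^{-1}x-\frac12y$, so $g\notin G(O)$.
\end{example}

So even for a reductive group one cannot work at an arbitrary point with trivial stabilizer. In the next example the group is not reductive, and escape occurs at all generic points of $W$.

\begin{example}[reductivity cannot be dropped]\label{ex:Ga}
Let $\operatorname{char}k=p>0$, $G=\mathbb{G}_a$ and $V=k^3$ with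
\[
t\cdot(x,y,z)=(x+ty+t^pz,\;y,\;z).
\]
This is a representation because $t\mapsto t^p$ is additive. Let $W=\{z=0\}$. For $y\ne0$ the stabilizer of $(x,y,0)$ is defined by $ty=0$, so it is trivial and $W$ is generically free. For $y,z\neq0$ the stabilizer of $(x,y,z)$ is defined by $ty+t^pz=0$. This polynomial in $t$ has degree $p$ and derivative $y\neq0$, so the stabilizer is \'etale of order $p$, and $V$ is not generically free. The arc $\gamma=(x,y,-y\varpi^{p-1})$ through $(x,y,0)$ is fixed by $t=\varpi^{-1}\in G(K)\setminus G(O)$.
\end{example}

For a reductive group, the only way to go to infinity is, up to $G(O)$, along a cocharacter, that is, a homomorphism $\lambda\colon\mathbb{G}_m\to G$. Recall that in every characteristic $\lambda$ defines a grading $V=\bigoplus_{i\in\mathbb{Z}}V_i$, where $\lambda(t)$ acts on $V_i\otimes_kR$ as multiplication by $t^i$ for $t\in R^\times$, and that a subrepresentation $W$ is graded: $W=\bigoplus_i(W\cap V_i)$. Write $V_{\ge0}=\bigoplus_{i\ge0}V_i$ and $V_{\le0}=\bigoplus_{i\le0}V_i$, and let $\lambda(\varpi)\in G(K)$ be the image of $\varpi\in K^\times=\mathbb{G}_m(K)$.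

\begin{lemma}\label{lem:weights}
Let $\lambda$ be a cocharacter of an algebraic group $G$, and let $a,b\in V(O)$ satisfy $\lambda(\varpi)a=b$ in $V(K)$. Then $a(0)\in V_{\ge0}$ and $b(0)\in V_{\le0}$.
\end{lemma}

\begin{proof}
Write $a=\sum a_i$ and $b=\sum b_i$ with $a_i,b_i\in V_i\otimes_kO$. Then $\varpi^ia_i=b_i$. For $i<0$ we have $a_i=\varpi^{-i}b_i$, so $a_i(0)=0$; for $i>0$ we have $b_i(0)=0$.
\end{proof}

\begin{example}[the main idea]\label{ex:GL2}
Let $G=\mathrm{GL}_2$ act on $W=M_2(k)$ by left multiplication. Invertible matrices have trivial stabilizer. Let $V$ be any representation containing $W$ as a subrepresentation, let $\gamma\in V(O)$ be an arc such that $\gamma(0)$ is an invertible matrix in $W$, and let $g\in G(K)$ fix $\gamma$. We claim that $g\in G(O)$. The difficulty is that $\gamma$ need not lie in $W(O)$, and we are given no equivariant projection with which to push it there.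

Row and column operations over $O$ (move an entry of least valuation to the corner, then clear its row and column) give $g=h_1\lambda(\varpi)h_2$ with $h_1,h_2\in G(O)$ and $\lambda(t)=\operatorname{diag}(t^r,t^s)$. Put $a=h_2\gamma$ and $b=h_1^{-1}\gamma$, so that $\lambda(\varpi)a=b$. The reductions $a(0)=h_2(0)\gamma(0)$ and $b(0)=h_1(0)^{-1}\gamma(0)$ are invertible matrices in $W$. Now $\lambda(t)$ multiplies the first row of a matrix by $t^r$ and the second by $t^s$, and both rows of an invertible matrix are nonzero. So $a(0)$ and $b(0)$ have nonzero components in $V_r$ and in $V_s$ (if $r=s$, they lie in $V_r$ and are nonzero). Lemma~\ref{lem:weights} applied to $a(0)$ gives $r,s\ge0$, and applied to $b(0)$ it gives $r,s\le0$. Hence $\lambda$ is trivial and $g=h_1h_2\in G(O)$.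
\end{example}

Three features of this argument survive in general. The grading by $\lambda$ replaces the missing projection, so that only the position of $\gamma(0)$ matters. Both $a(0)$ and $b(0)$ are needed: the cocharacter $t\mapsto\operatorname{diag}(t,t)$ is compatible with the condition on $a(0)$ alone. Finally, the good points are those where the polynomial $\det$, which satisfies $\det(gw)=\det(g)\det(w)$, does not vanish.

\section{The stabilizer scheme}\label{sec:scheme}

A \emph{variety} over an algebraically closed field $\Omega$ is a reduced separated scheme of finite type over $\Omega$; a product of varieties is a variety. We use two standard facts to pass from points to schemes. Let $X$ and $X'$ be schemes of finite type over $\Omega$.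
\begin{itemize}
\item[(F1)] A nonempty constructible subset of $X$ contains an $\Omega$-point, and the image of a morphism $X\to X'$ is constructible. Hence a morphism that is surjective on $\Omega$-points is surjective, and an open subset of $X$ that contains all $\Omega$-points equals $X$.
\item[(F2)] If $X$ is reduced and $X'$ is separated, two morphisms $X\to X'$ that agree on $\Omega$-points are equal.
\end{itemize}
An open subset $U$ of a representation $V$ of $G$ is \emph{$G$-stable} if $gU=U$ for all $g\in G(k)$. By (F1), applied to the preimage of $U$ in $G\times U$, the action then restricts to a morphism $G\times U\to U$.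

Let $S_V\subseteq G\times V$ be the closed subscheme whose $R$-points are the pairs $(g,v)$ with $gv=v$, and let $\sigma\colon S_V\to V$ be the projection. It is an affine morphism of finite type with the identity section $e(v)=(1,v)$. For a field $\kappa\supseteq k$ and $v\in V(\kappa)$, the pullback of $S_V$ along $v\colon\operatorname{Spec}\kappa\to V$ is the stabilizer of $v$ in $G_\kappa$. Let $V^{\mathrm{fin}}$ be the set of scheme-theoretic points of $V$ over which the fiber of $\sigma$ has dimension $0$. Dimension does not change under field extension, so every $v\in V(\kappa)$ with image in $V^{\mathrm{fin}}$ has finite stabilizer in $G_\kappa$.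

\begin{lemma}\label{lem:fin}
For every representation $V$ of an algebraic group $G$, the set $V^{\mathrm{fin}}$ is open and $G$-stable.
\end{lemma}

\begin{proof}
By Chevalley's semicontinuity theorem \cite[13.1.3]{EGA4}, for a morphism of finite type such as $\sigma$, the function $s\mapsto\dim_s\sigma^{-1}(\sigma(s))$ is upper semicontinuous on the source. So the set $S^0$ where it vanishes is open in $S_V$. For a group scheme of finite type over a field, the local dimension at the identity equals the dimension: neither changes on passing to an algebraic closure, and there translations permute the closed points transitively. Hence $V^{\mathrm{fin}}=e^{-1}(S^0)$ is open. For $g\in G(k)$, the automorphism $(h,v)\mapsto(ghg^{-1},gv)$ of $S_V$ covers the action of $g$ on $V$, so $gV^{\mathrm{fin}}=V^{\mathrm{fin}}$.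
\end{proof}

Over $V^{\mathrm{fin}}$ the morphism $\sigma$ is quasi-finite, that is, of finite type with finite fibers. To control the order we need more, namely that $\sigma$ be finite.

\begin{lemma}\label{lem:order}
Suppose that $\sigma$ is finite over an open neighborhood of $w\in V$. Then $G_v$ is finite and $|G_v|\le|G_w|$ for all $v$ in some open neighborhood of $w$.
\end{lemma}

\begin{proof}
Take an affine open neighborhood $\operatorname{Spec}A$ of $w$ with $\sigma^{-1}(\operatorname{Spec}A)=\operatorname{Spec}B$ and $B$ a finitely generated $A$-module. For $v$ in $\operatorname{Spec}A$ with maximal ideal $\mathfrak{m}_v$ we have $k[G_v]=B/\mathfrak{m}_vB$. Let $r=|G_w|$, lift a basis of $B/\mathfrak{m}_wB$ to $B$, and let $N$ be the cokernel of the resulting map $A^r\to B$. Then $N=\mathfrak{m}_wN$, so by Nakayama's lemma $N$ is killed by some $c\in A\setminus\mathfrak{m}_w$. If $c(v)\ne0$, then $N/\mathfrak{m}_vN=0$, so $k^r\to B/\mathfrak{m}_vB$ is surjective and $|G_v|\le r$.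
\end{proof}

In Example~\ref{ex:Ga}, over the line $x=0$, $y=1$, the scheme $S_V$ is the curve $t(1+t^{p-1}z)=0$. Its component $1+t^{p-1}z=0$ has no point over $z=0$, so $\sigma$ is quasi-finite but not finite there. Our task is to find points of $W$ near which $\sigma$ is finite.

\section{A semi-invariant}\label{sec:semi}

In Example~\ref{ex:cubic}, the cocharacter $x\mapsto tx$, $y\mapsto t^{-1}y$ moves $x^2y$ to the limit $0$, whose stabilizer is infinite. We cannot avoid all points with such limits: in Example~\ref{ex:GL2} the scalars contract every matrix to $0$. What we can ask for is a substitute for the determinant, a polynomial $f$ on $W$ that $G$ multiplies by a character and whose nonvanishing locus $D(f)=\{f\ne0\}$ lies in $W^{\mathrm{fin}}$.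

An affine dense open subset of an affine space is of the form $D(f)$, so it suffices to find an affine $G$-stable dense open subset of $W^{\mathrm{fin}}$. A single orbit with finite stabilizers is affine, and we spread this property from a generic orbit to an open family of orbits. In this section $G$ need not be reductive.

\begin{lemma}\label{lem:orbit}
Let $\Omega$ be an algebraically closed field, $H$ a smooth connected affine group scheme of finite type over $\Omega$, and $X$ a nonempty separated scheme of finite type over $\Omega$ with an action of $H$. Suppose that $H(\Omega)$ acts transitively on $X(\Omega)$ and that some $x\in X(\Omega)$ has finite stabilizer. Then $X$ is affine.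
\end{lemma}

\begin{proof}
Being smooth and connected, $H$ is an irreducible variety. So the orbit map $h\mapsto hx$ factors through a morphism $o\colon H\to Z=X_{\mathrm{red}}$. It is surjective by transitivity and (F1), so $Z$ is an irreducible variety. We show that $o$ is finite.

The fiber of $o$ over $gx$ has the finite set of $\Omega$-points $gH_x(\Omega)$. Every nonempty fiber of a dominant morphism of irreducible varieties has dimension at least the difference of the dimensions, so $\dim H=\dim Z$. As $H$ is affine and $Z$ is separated, $o$ is an affine morphism. Let $\operatorname{Spec}A\subseteq Z$ be a nonempty affine open subset, with preimage $\operatorname{Spec}B$. Then $A\subseteq B$ are domains whose fraction fields have the same transcendence degree over $\Omega$, so each of finitely many generators of the $A$-algebra $B$ is a root of a nonzero polynomial over $A$. If $c$ is the product of the leading coefficients, $B[1/c]$ is finite over $A[1/c]$. So $o$ is finite over the nonempty open set $U=\operatorname{Spec}A[1/c]$.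

Each $g\in H(\Omega)$ acts on $Z$ by an automorphism, and $o(gh)=g\,o(h)$, so $o$ is finite over $gU$. The sets $gU$ cover $Z$ by transitivity and (F1). Hence $o$ is finite, and so is the composite $H\to Z\to X$, which is also surjective. Chevalley's theorem \cite[6.7.1]{EGA2} states that a noetherian scheme that is the target of a finite surjective morphism from an affine scheme is affine. So $X$ is affine.
\end{proof}

To form the family of orbits we use Rosenlicht's theorem: if a smooth connected algebraic group $G$ acts on an irreducible variety, there are a $G$-stable dense open subset $W'$ and a surjective morphism $q\colon W'\to Y$ onto a variety whose fibers over $k$-points are, as sets of $k$-points, exactly the $G(k)$-orbits in $W'$.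

\begin{lemma}\label{lem:affine}
Let $G$ be a smooth connected algebraic group and $W$ a representation of $G$ with $W^{\mathrm{fin}}\neq\emptyset$. Then $W^{\mathrm{fin}}$ contains an affine $G$-stable dense open subset $D$ of $W$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:fin}, $G$ acts on the irreducible variety $W^{\mathrm{fin}}$. Let $q\colon W'\to Y$ be as in Rosenlicht's theorem, with $W'\subseteq W^{\mathrm{fin}}$. Then $Y$ is irreducible. The morphisms $(g,x)\mapsto q(gx)$ and $(g,x)\mapsto q(x)$ from $G\times W'$ to $Y$ agree by (F2), so $G$ acts on $W'$ over $Y$. Let $X_0=W'\times_Y\operatorname{Spec}k(Y)$ be the generic fiber of $q$, let $\Omega$ be an algebraic closure of $k(Y)$, and let $X=X_0\otimes_{k(Y)}\Omega$. This is a separated $\Omega$-scheme of finite type with an action of $G_\Omega$, and it is nonempty because $q$ is surjective.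

\emph{Step 1: $X$ is a single orbit.} Rosenlicht's theorem describes only the fibers over $k$-points, so we express it as the surjectivity of one morphism, a property that survives base change. The morphism
\[
\Psi\colon G\times W'\to W'\times_YW',\qquad(g,x)\mapsto(gx,x),
\]
is surjective on $k$-points, hence surjective by (F1). Points $x,x'\in X(\Omega)$ are $\Omega$-points of $W'$ with the same image in $Y(\Omega)$, so $(x',x)$ is an $\Omega$-point of $W'\times_YW'$. The fiber of $\Psi$ over it is a nonempty $\Omega$-scheme of finite type, so it has an $\Omega$-point, which is a pair $(g,x)$ with $g\in G(\Omega)$ and $gx=x'$.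

\emph{Step 2: $X_0$ is affine.} The stabilizer in $G_\Omega$ of $x\in X(\Omega)$ is the stabilizer of $x$ as a point of $W(\Omega)$, and it is finite because $x$ maps into $W^{\mathrm{fin}}$. The group $G_\Omega$ is smooth and connected since $k$ is algebraically closed. So $X$ is affine by Lemma~\ref{lem:orbit}. Affineness descends along the faithfully flat extension $k(Y)\to\Omega$: for every coherent sheaf $\mathcal{F}$ on $X_0$, flat base change gives $H^1(X_0,\mathcal{F})\otimes_{k(Y)}\Omega=H^1(X,\mathcal{F}_\Omega)=0$, so $X_0$ is affine by Serre's criterion.

\emph{Step 3: spreading out.} The scheme $\operatorname{Spec}k(Y)$ is the inverse limit of the nonempty affine open subsets $Y'$ of $Y$. A morphism of finite presentation that becomes affine over such a limit is already affine over some term of the system \cite[8.10.5(viii)]{EGA4}. So $q^{-1}(Y')\to Y'$ is affine for some $Y'$. Then $D=q^{-1}(Y')$ is affine, it is a union of orbits, and it is a nonempty open subset of $W$ contained in $W^{\mathrm{fin}}$.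
\end{proof}

\begin{proposition}\label{prop:semi}
Let $G$ be a smooth connected algebraic group and $W$ a representation of $G$ with $W^{\mathrm{fin}}\neq\emptyset$. There are a polynomial $0\ne f\in k[W]$ and a character $\chi\colon G\to\mathbb{G}_m$ such that
\begin{itemize}
\item[(a)] $f(gx)=\chi(g)f(x)$ for all $g\in G(k)$ and $x\in W$, so that $D(f)$ is $G$-stable;
\item[(b)] $G_x$ is finite for every $x\in D(f)$.
\end{itemize}
\end{proposition}

\begin{proof}
Let $D$ be as in Lemma~\ref{lem:affine}. Since $k[W]$ is a unique factorization domain, each irreducible component of $W\setminus D$ of codimension one is the zero set of an irreducible polynomial. Let $f$ be the product of these polynomials, one for each component, and $f=1$ if there are none. Then $D\subseteq D(f)$, and $D(f)\setminus D$ lies in the remaining components, which have codimension at least $2$. A regular function on a normal variety extends uniquely across a closed subset of codimension at least $2$, so the restriction $\mathcal{O}(D(f))\to\mathcal{O}(D)$ is an isomorphism. A morphism of affine schemes is determined by its effect on global functions, so $D=D(f)$. This gives (b).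

For $g\in G(k)$, the polynomial $x\mapsto f(gx)$ is squarefree, as the image of $f$ under an automorphism of $k[W]$, and it has the same zero set as $f$ because $D$ is $G$-stable. By the Nullstellensatz the two polynomials generate the same ideal, so they differ by a unit: $f(gx)=\chi(g)f(x)$ with $\chi(g)\in k^\times$. Computing $f(ghx)$ in two ways gives $\chi(gh)=\chi(g)\chi(h)$. For a fixed $x_0\in D(f)$ we have $\chi(g)=f(gx_0)/f(x_0)$, so $\chi$ is given by a nowhere vanishing regular function on $G$, that is, a morphism $G\to\mathbb{G}_m$. It is a homomorphism of group schemes by (F2), since $G\times G$ is reduced.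
\end{proof}

In Example~\ref{ex:GL2} one can take $f=\det$ and $\chi=\det$. In Example~\ref{ex:Ga} one can take $f=y$ and $\chi=1$, so the proposition alone does not prevent escape; reductivity must enter next.

\section{No escape to infinity at points of $D(f)$}\label{sec:cartan}

In this section and the next, $G$ is reductive, $W\subseteq V$ is a subrepresentation with $W^{\mathrm{fin}}\ne\emptyset$, and $f,\chi$ are as in Proposition~\ref{prop:semi}. Note that $D(f)$ is open in $W$, not in $V$.

Let $T$ be a maximal torus of $G$ and $X_*(T)$ the group of its cocharacters. As $k$ is algebraically closed, $G$ is split over $K$, and the Cartan decomposition \cite[4.4.3]{BT} states that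
\begin{equation}\label{eq:cartan}
G(K)=\bigcup_{\lambda\in X_*(T)}G(O)\,\lambda(\varpi)\,G(O).
\end{equation}
For $\mathrm{GL}_2$ this is the factorization used in Example~\ref{ex:GL2}. It is the only place where the triviality of the unipotent radical is used. For $\mathbb{G}_a$ the maximal torus is trivial, so the right side of \eqref{eq:cartan} would be $O$, while the left side is $K$.

\begin{proposition}\label{prop:noescape}
Let $\gamma\in V(O)$ with $\gamma(0)\in D(f)\subseteq W$, and let $g\in G(K)$ satisfy $g\gamma=\gamma$ in $V(K)$. Then $g\in G(O)$.
\end{proposition}

\begin{proof}
By \eqref{eq:cartan}, write $g=h_1\lambda(\varpi)h_2$ with $h_1,h_2\in G(O)$ and $\lambda\in X_*(T)$. It suffices to show that $\lambda$ is trivial. The arcs $a=h_2\gamma$ and $b=h_1^{-1}\gamma$ lie in $V(O)$ and satisfy $\lambda(\varpi)a=b$. Put $\alpha=a(0)=h_2(0)\gamma(0)$ and $\beta=b(0)=h_1(0)^{-1}\gamma(0)$. Both lie in $D(f)$, which is $G$-stable. By Lemma~\ref{lem:weights},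
\[
\alpha=\sum_{i\ge0}\alpha_i,\qquad\beta=\sum_{i\le0}\beta_i,\qquad\alpha_i,\beta_i\in V_i,
\]
and all $\alpha_i,\beta_i$ lie in $W$ because $W$ is graded. Thus $f$ can be evaluated on their linear combinations.

We no longer have rows to inspect, so we first determine the integer $m$ with $\chi(\lambda(t))=t^m$. Consider the polynomials in one variable
\[
P(t)=f\Bigl(\sum_{i\ge0}t^i\alpha_i\Bigr),\qquad Q(t)=f\Bigl(\sum_{i\le0}t^{-i}\beta_i\Bigr).
\]
For $t\in k^\times$, part (a) of Proposition~\ref{prop:semi} gives
\[
P(t)=f(\lambda(t)\alpha)=t^mf(\alpha),\qquad Q(t)=f(\lambda(t^{-1})\beta)=t^{-m}f(\beta).
\]
Since $k$ is infinite, these are identities of Laurent polynomials. As $f(\alpha)\ne0$ and $P$ is a polynomial, $m\ge0$. As $f(\beta)\neq0$ and $Q$ is a polynomial, $m\le0$. Hence $m=0$ and $P$ is the constant $f(\alpha)$.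

Setting $t=0$ gives $f(\alpha_0)=P(0)=f(\alpha)\ne0$: the limit of $\lambda(t)\alpha$ as $t\to0$ stays in $D(f)$. By part (b), $G_{\alpha_0}$ is finite. But $\alpha_0\in V_0$ is fixed by $\lambda(t)$ for all $t\in k^\times$, so $\lambda(k^\times)$ lies in the finite set $G_{\alpha_0}(k)$. As $\mathbb{G}_m$ is connected, $\lambda(k^\times)=\{1\}$, and as it is reduced, $\lambda$ is trivial by (F2). Hence $g=h_1h_2\in G(O)$.
\end{proof}

\begin{remark}
The condition $\gamma(0)\in D(f)$ cannot be weakened to $\gamma(0)\in W^{\mathrm{fin}}$. In Example~\ref{ex:cubic}, with $W=V$, escape occurs at $x^2y\in W^{\mathrm{fin}}$.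
\end{remark}

\section{Finiteness of the stabilizer scheme near $D(f)$}\label{sec:finite}

A quasi-finite morphism fails to be finite when points of the source disappear along curves, and Proposition~\ref{prop:noescape} forbids this for curves through a point of $D(f)$. It says nothing about arcs centered elsewhere, and since $D(f)$ is not open in $V$, we cannot test finiteness on a whole neighborhood by arcs. Instead we embed the stabilizer scheme in a finite scheme, which turns the missing points into a closed boundary, and show that the boundary has no point over $w$. The tool is Zariski's Main Theorem \cite[8.12.6]{EGA4}: a quasi-finite separated morphism to a noetherian scheme factors as an open immersion followed by a finite morphism.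

\begin{proposition}\label{prop:finite}
Every $w\in D(f)$ has an open neighborhood in $V$ over which $\sigma\colon S_V\to V$ is finite.
\end{proposition}

\begin{proof}
The group $G_w$ is finite, so $w$ lies in the open set $V^{\mathrm{fin}}$. Let $S_1=\sigma^{-1}(V^{\mathrm{fin}})$. The morphism $S_1\to V^{\mathrm{fin}}$ is quasi-finite and affine, hence separated. So $S_1$ is an open subscheme of a scheme $\bar S$ with a finite morphism $\bar\sigma\colon\bar S\to V^{\mathrm{fin}}$ extending $\sigma|_{S_1}$. We replace $\bar S$ by the scheme-theoretic closure of $S_1$, a closed subscheme of $\bar S$ in which $S_1$ is open and dense. Let $\partial=\bar S\setminus S_1$. It is closed, and finite morphisms are closed, so $U=V^{\mathrm{fin}}\setminus\bar\sigma(\partial)$ is open in $V$. Since $\bar\sigma^{-1}(U)\subseteq S_1$, the morphisms $\sigma$ and $\bar\sigma$ coincide over $U$, so $\sigma$ is finite over $U$. It remains to show that $w\in U$.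

Suppose instead that some $s\in\partial$ lies over $w$. It is a $k$-point, because the fiber of $\bar\sigma$ over $w$ is finite over $k$.

\emph{An arc through $s$ whose generic point is in $S_1$.} Let $S'$ be an irreducible component of $\bar S$ containing $s$, with its reduced structure. It is a variety, since $\bar S$ is finite over $V^{\mathrm{fin}}$ and therefore separated and of finite type over $k$. The complement in $\bar S$ of the other components is a nonempty open set contained in $S'$, so the dense set $S_1$ meets $S'$. Choose a point $s'$ of the nonempty open subset $S'\cap S_1$ of $S'$; then $s'\ne s$. Any two points of an irreducible variety lie on an irreducible curve \cite[\S6, Lemma]{Mum}, so there is an irreducible curve $C\subseteq S'$ through $s$ and $s'$. The open subset $C\cap S_1$ of $C$ is nonempty, so it contains the generic point of $C$. The normalization $\tilde C\to C$ is surjective; let $c\in\tilde C$ lie over $s$. The completed local ring of $\tilde C$ at $c$ is a complete discrete valuation ring containing its residue field $k$, so it is isomorphic to $O$. The composite $\varphi\colon\operatorname{Spec}O\to\tilde C\to\bar S$ sends the closed point to $s$. It sends the generic point to the generic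 point of $C$, because the local ring at $c$ injects into its completion.

\emph{The arc lies in $S_1$.} Put $\gamma=\bar\sigma\circ\varphi\in V^{\mathrm{fin}}(O)\subseteq V(O)$, so that $\gamma(0)=w$. The restriction of $\varphi$ to $\operatorname{Spec}K$ is a $K$-point of $S_1\subseteq G\times V$, that is, a pair $(g,\gamma)$ with $g\in G(K)$ and $g\gamma=\gamma$. By Proposition~\ref{prop:noescape}, $g\in G(O)$. The equation $g\gamma=\gamma$ then holds in $V(O)\subseteq V(K)$, so $(g,\gamma)\in S_V(O)$. Since $\gamma\in V^{\mathrm{fin}}(O)$, this point is a morphism $\varphi'\colon\operatorname{Spec}O\to S_1\subseteq\bar S$. The morphisms $\varphi$ and $\varphi'$ agree on $\operatorname{Spec}K$. As $\bar S$ is separated, the locus where they agree is a closed subscheme of $\operatorname{Spec}O$; it contains $\operatorname{Spec}K$, so its ideal lies in the kernel of $O\to K$, which is zero. Thus $\varphi=\varphi'$, and the image $s$ of the closed point lies in $S_1$. This contradicts $s\in\partial$.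
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Write $W\cong V_2/V_1$. By Lemma~\ref{lem:quotient}, the hypothesis holds for $V_2$ in place of $W$, so we may assume that $W$ is a subrepresentation of $V$. Let $W^\circ\subseteq W$ be a dense open subset on which the stabilizers are finite of order at most $n$. Its points lie in $W^{\mathrm{fin}}$, so $W^{\mathrm{fin}}\neq\emptyset$ and Proposition~\ref{prop:semi} provides $f$ and $\chi$. Since $W$ is irreducible, the nonempty open sets $D(f)$ and $W^\circ$ meet in a point $w$, and $|G_w|\le n$. By Proposition~\ref{prop:finite}, $\sigma$ is finite over an open neighborhood of $w$ in $V$. By Lemma~\ref{lem:order}, there is an open neighborhood of $w$ in $V$ on which $G_v$ is finite and $|G_v|\le|G_w|\le n$. This neighborhood is a nonempty open subset of the irreducible variety $V$, hence dense. For $n=1$, a finite group scheme of order at most $1$ is trivial, so $V$ is generically free.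
\end{proof}

\begin{thebibliography}{9}

\bibitem{BT} Bruhat--Tits, \emph{Groupes r\'eductifs sur un corps local I}.

\bibitem{EGA2} EGA II.

\bibitem{EGA4} EGA IV.

\bibitem{GG} Skip Garibaldi and Robert M. Guralnick, \emph{Generic stabilizers for simple algebraic groups}, arXiv:2105.09486 (2021).

\bibitem{Mum} Mumford, \emph{Abelian Varieties}.

\end{thebibliography}
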